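\title{A consistent fifth Tukey type for weakly compact sets in separable Banach spaces}

\begin{abstract}
For a Banach space $X$ let $\mathcal{K}(B_X)$ be the family of weakly compact subsets of the closed unit ball, ordered by inclusion. To every coanalytic set $C\subseteq 2^\omega$ we attach a separable nonreflexive space $X_C$ with a $1$-unconditional basis such that $\mathcal{K}(B_{X_C})$ is Tukey equivalent to $\omega^\omega$, to $\omega^\omega\times[\omega_1]^{<\omega}$, or to $[\mathfrak{c}]^{<\omega}$, according as $C$ is countable, is uncountable without nonempty perfect subsets, or contains a nonempty perfect set. If $\mathfrak{c}>\omega_1=\omega_1^{L[a]}$ for some $a\subseteq\omega$, the middle case occurs and gives a type different from those of a singleton, $\omega^\omega$, $\mathcal{K}(\mathbb{Q})$ and $[\mathfrak{c}]^{<\omega}$. This answers a question of Avil\'es, Plebanek and Rodr\'iguez.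
\end{abstract}

\section{The question and the results}

A partially ordered set is \emph{directed} if any two of its elements have a common upper bound, and a subset is \emph{cofinal} if every element lies below some element of the subset. Two directed sets $P,Q$ are \emph{Tukey equivalent}, written $P\equiv_T Q$, if they are order isomorphic to cofinal subsets of some third directed set. The Tukey type of $P$ forgets everything about $P$ except the way in which one can climb to its top.

Let $X$ be a separable Banach space with closed unit ball $B_X$, and let $\mathcal{K}(B_X)$ be the family of all weakly compact subsets of $B_X$, ordered by inclusion. It is directed, since it is closed under finite unions. It is Tukey equivalent to a singleton exactly when $B_X$ itself is weakly compact, that is, when $X$ is reflexive. For other spaces the type of $\mathcal{K}(B_X)$ measures how complicated it is to exhaust the ball by weakly compact pieces. Three directed sets serve for comparison: $\omega^\omega$ with the pointwise order; the family $\mathcal{K}(\mathbb{Q})$ of compact subsets of the rationals; and the family $[\mathfrak{c}]^{<\omega}$ of finite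 subsets of the continuum $\mathfrak{c}$, the last two ordered by inclusion.

The following is known. Under the axiom of analytic determinacy, for every separable $X$ the set $\mathcal{K}(B_X)$ is Tukey equivalent to one of four types: a singleton, $\omega^\omega$, $\mathcal{K}(\mathbb{Q})$, or $[\mathfrak{c}]^{<\omega}$. We call this statement the \emph{four-type classification}. In ZFC alone it holds for separable $X$ with separable dual (and then $[\mathfrak{c}]^{<\omega}$ does not occur), and more generally for separable $X$ not containing $\ell^1$. The question whether an additional axiom is needed was posed in \cite{APR}.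

\begin{quote}
\textbf{Question.} Is it consistent relative to ZFC that there is a nonreflexive separable Banach space $X$ such that $\mathcal{K}(B_X)$ is Tukey equivalent to none of $\omega^\omega$, $\mathcal{K}(\mathbb{Q})$, $[\mathfrak{c}]^{<\omega}$?
\end{quote}

One invariant shows where a fifth type could fit. Call a family $(p_\xi)_{\xi\in I}$ in a directed set \emph{strongly unbounded} if $\{p_\xi:\xi\in J\}$ has no upper bound for any infinite $J\subseteq I$. In $[\mathfrak{c}]^{<\omega}$ the singletons form a strongly unbounded family of size $\mathfrak{c}$, while in $\omega^\omega$ and in $\mathcal{K}(\mathbb{Q})$ all such families are countable (see (T4) below). If the continuum hypothesis CH fails, there is room in between for a directed set with a strongly unbounded family of size $\omega_1$ and none of size $\mathfrak{c}$. To realize it in a separable space one needs a set of size $\omega_1<\mathfrak{c}$ that can be coded by countably many data. Coanalytic sets without perfect subsets are candidates, and they turn out to suffice. We call a subset of $2^\omega$ \emph{thin} if it contains no nonempty perfect set, and write $P\le_T Q$ for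 Tukey reducibility, recalled in Section~\ref{sec:tukey}. Products of directed sets carry the coordinatewise order.

\begin{theorem}[ZFC]\label{thm:A}
For every coanalytic set $C\subseteq 2^\omega$ there is a separable nonreflexive Banach space $X=X_C$ with a $1$-unconditional basis such that
\begin{enumerate}
\item[(1)] if $C$ is countable, then $\mathcal{K}(B_X)\equiv_T\omega^\omega$;
\item[(2)] if $C$ is uncountable and thin, then $\mathcal{K}(B_X)\equiv_T\omega^\omega\times[\omega_1]^{<\omega}$;
\item[(3)] if $C$ contains a nonempty perfect set, then $\mathcal{K}(B_X)\equiv_T[\mathfrak{c}]^{<\omega}$.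
\end{enumerate}
\end{theorem}

\begin{theorem}[ZFC]\label{thm:B}
The directed set $\omega^\omega\times[\omega_1]^{<\omega}$ is not Tukey equivalent to a singleton, to $\omega^\omega$, or to $\mathcal{K}(\mathbb{Q})$. It is Tukey equivalent to $[\mathfrak{c}]^{<\omega}$ if and only if CH holds. Moreover
\[
\mathcal{K}(\mathbb{Q})\le_T\omega^\omega\times[\omega_1]^{<\omega}\le_T[\mathfrak{c}]^{<\omega};
\]
the first reduction is always strict, and the second is strict exactly when CH fails.
\end{theorem}

For $a\subseteq\omega$ let $L[a]$ be the universe of sets constructible from $a$, and let $\omega_1^{L[a]}\le\omega_1$ be its first uncountable ordinal.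

\begin{corollary}\label{cor:C}
If $\mathfrak{c}>\omega_1=\omega_1^{L[a]}$ for some $a\subseteq\omega$, then there is a nonreflexive separable Banach space $X$ with an unconditional basis such that $\mathcal{K}(B_X)\equiv_T\omega^\omega\times[\omega_1]^{<\omega}$ is not equivalent to any of the four types. The hypothesis holds in the extension of $L$ by $\omega_2$ Cohen reals. Hence the answer to the Question is yes.
\end{corollary}

\begin{corollary}\label{cor:D}
If the four-type classification holds for all separable Banach spaces, or only for those with an unconditional basis, then either CH holds or $\omega_1^{L[a]}<\omega_1$ for all $a\subseteq\omega$. In the latter case $\omega_1$ is inaccessible in $L$. So the classification together with $\neg$CH has at least the consistency strength of an inaccessible cardinal.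
\end{corollary}

Section~\ref{sec:tukey} contains the order theory and the proof of Theorem~\ref{thm:B}. Section~\ref{sec:model} computes the type for the nonseparable space $\ell^1(\omega_1)$, which is the model that $X_C$ imitates. The space is built in Section~\ref{sec:space} and analyzed in Sections~\ref{sec:refl} and~\ref{sec:conc}; the remaining proofs are in Sections~\ref{sec:A} and~\ref{sec:set}. Banach spaces are real.

\section{Tukey reductions and the type $\omega^\omega\times[\omega_1]^{<\omega}$}\label{sec:tukey}

A subset of a directed set is \emph{bounded} if it has an upper bound. A map $f:P\to Q$ between directed sets is a \emph{Tukey map} if preimages of bounded sets are bounded; equivalently, if $\{p:f(p)\le q\}$ is bounded in $P$ for every $q\in Q$. No monotonicity is required. We write $P\le_T Q$ if such a map exists; this relation is transitive because compositions of Tukey maps are Tukey maps. By a theorem of Tukey (1940), $P\equiv_T Q$ if and only if $P\le_T Q$ and $Q\le_T P$. We use four simple facts, in which $\kappa$ is an infinite cardinal.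

\begin{enumerate}
\item[(T1)] \emph{If $|P|\le\kappa$, then $P\le_T[\kappa]^{<\omega}$.} Take an injection $\iota:P\to\kappa$ and map $p$ to $\{\iota(p)\}$. Only finitely many $p$ are sent below a given finite set, and finite subsets of $P$ are bounded.
\item[(T2)] \emph{$[\kappa]^{<\omega}\le_T P$ if and only if $P$ has a strongly unbounded family $(p_\xi)_{\xi<\kappa}$.} If $f$ is a Tukey map, put $p_\xi=f(\{\xi\})$; if $\{p_\xi:\xi\in J\}$ is bounded, so is $\{\{\xi\}:\xi\in J\}$, and $J$ is finite. Conversely, let $f(F)$ be an upper bound of $\{p_\xi:\xi\in F\}$. Every $F$ with $f(F)\le q$ is contained in the finite set $\{\xi:p_\xi\le q\}$.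
\item[(T3)] \emph{If $P\le_T R$ and $Q\le_T R$, then $P\times Q\le_T R$.} Given Tukey maps $f,g$, send $(p,q)$ to an upper bound of $f(p)$ and $g(q)$.
\item[(T4)] \emph{In $\omega^\omega$ and in $\mathcal{K}(\mathbb{Q})$ no family indexed by an uncountable set is strongly unbounded.} If some value is repeated infinitely often, there is nothing to prove; otherwise the family has uncountably many values. Give $\omega^\omega$ the product topology and $\mathcal{K}(\mathbb{Q})$ the Vietoris topology, which is induced by the Hausdorff metric and has the finite sets as a countable dense subset. An uncountable subset of a separable metrizable space has a non-isolated point, so some sequence of distinct values converges to a value. A convergent sequence in $\omega^\omega$ is eventually constant in each coordinate, hence pointwise bounded. If $K_n\to K$ in $\mathcal{K}(\mathbb{Q})$, then $K\cup\bigcup_n K_n$ is compact: finitely many members of an open cover cover $K$, their union contains $K_n$ for all large $n$, and finitely many $K_n$ remain.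
\end{enumerate}

The next lemma is the point where the cardinal $\omega_1$ produces the factor $[\omega_1]^{<\omega}$: a sequence of finite subsets of $\omega_1$ lies inside one countable ordinal, and inside that ordinal it is controlled by a function in $\omega^\omega$.

\begin{lemma}\label{lem:power}
Let $I$ be a set. If $I$ is countable, then $([I]^{<\omega})^\omega\le_T\omega^\omega$. If $|I|=\omega_1$, then $([I]^{<\omega})^\omega\le_T\omega^\omega\times[\omega_1]^{<\omega}$.
\end{lemma}

\begin{proof}
If $I$ is the union of finite sets $I_0\subseteq I_1\subseteq\cdots$, send $(F_m)_m$ to some $g$ with $F_m\subseteq I_{g(m)}$ for all $m$. If $g\le g^*$, then $(F_m)_m\le(I_{g^*(m)})_m$.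

Now let $I=\omega_1$, and fix surjections $e_\alpha:\omega\to\alpha$ for $\omega\le\alpha<\omega_1$. Given $(F_m)_m$, choose $\alpha$ with $\omega\le\alpha<\omega_1$ and $\bigcup_m F_m\subseteq\alpha$, choose $g$ with $F_m\subseteq e_\alpha[\{0,\dots,g(m)\}]$, and send $(F_m)_m$ to $(g,\{\alpha\})$. If $(g,\{\alpha\})\le(g^*,G)$, then $F_m$ is contained in $\bigcup_{\beta\in G,\,\beta\ge\omega}e_\beta[\{0,\dots,g^*(m)\}]$, a finite set that depends only on $g^*$, $G$ and $m$.
\end{proof}

We recall what we need from descriptive set theory. A subset of a Polish space $M$ is \emph{analytic} if it is the projection of a Borel subset of $M\times\omega^\omega$, and \emph{coanalytic} if its complement is analytic. A set is \emph{perfect} if it is closed and has no isolated points.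

\begin{enumerate}
\item[(D1)] Every nonempty Borel set is a continuous image of $\omega^\omega$.
\item[(D2)] Every coanalytic set is a union of $\omega_1$ Borel sets.
\item[(D3)] A nonempty perfect set has cardinality $\mathfrak{c}$, and every uncountable Borel set contains one. So countable sets are thin, and Borel subsets of thin sets are countable.
\item[(D4)] If $\mu$ is a finite Borel measure, then analytic and coanalytic sets are measurable for the completion of $\mu$, and the measure of a measurable set is the supremum of the measures of its compact subsets.
\end{enumerate}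

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $R=\omega^\omega\times[\omega_1]^{<\omega}$. The map $F\mapsto(0,F)$ shows $[\omega_1]^{<\omega}\le_T R$. By (T2) and (T4), $[\omega_1]^{<\omega}$ does not reduce to $\omega^\omega$ or to $\mathcal{K}(\mathbb{Q})$, and it does not reduce to a singleton because it is unbounded. So $R$ reduces to none of these three sets. Since $|R|=\mathfrak{c}$, (T1) gives $R\le_T[\mathfrak{c}]^{<\omega}$.

Under CH, $[\mathfrak{c}]^{<\omega}=[\omega_1]^{<\omega}\le_T R$. Suppose that $\mathfrak{c}\ge\omega_2$ and $[\mathfrak{c}]^{<\omega}\le_T R$. By (T2) there is a strongly unbounded family $(g_\xi,F_\xi)_{\xi<\omega_2}$ in $R$. As $|[\omega_1]^{<\omega}|=\omega_1$, uncountably many $\xi$ share the same $F_\xi$, and by (T4) infinitely many of the corresponding $g_\xi$ have a common bound. This is a bounded infinite subfamily, a contradiction.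

It remains to show $\mathcal{K}(\mathbb{Q})\le_T R$. In the Polish space $\mathcal{K}(\mathbb{R})$ of compact subsets of $\mathbb{R}$, the complement of $\mathcal{K}(\mathbb{Q})$ is the projection of the Borel set $\{(K,x):x\in K,\ x\notin\mathbb{Q}\}$, so $\mathcal{K}(\mathbb{Q})$ is coanalytic. By (D2), $\mathcal{K}(\mathbb{Q})=\bigcup_{\alpha<\omega_1}B_\alpha$ with $B_\alpha$ Borel, and by (D1) there are continuous surjections $f_\alpha:\omega^\omega\to B_\alpha$ for the nonempty $B_\alpha$. Send $K$ to a pair $(g_K,\{\alpha_K\})$ with $f_{\alpha_K}(g_K)=K$. If $(g_K,\{\alpha_K\})\le(g^*,G)$, then $K$ belongs to the union of the sets $f_\alpha[\{g:g\le g^*\}]$ over $\alpha\in G$ with $B_\alpha\ne\emptyset$. This is a compact subset of $\mathcal{K}(\mathbb{Q})$, because $\{g:g\le g^*\}$ is compact. The union of a compact family of compact sets is compact (a sequence $x_n\in K_n$ has a subsequence along which $K_n\to K$, and then a cluster point in the compact set $K\cup\bigcup_nK_n$, which lies in the union), and here it is a compact subset of $\mathbb{Q}$ containing all such $K$.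
\end{proof}

\section{Three tools and a nonseparable model}\label{sec:model}

All our information about weakly compact sets comes from one principle: such a set cannot be large on infinitely many pieces that add up as in $\ell^1$. Recall Schur's theorem, that weakly convergent sequences in $\ell^1$ converge in norm. Together with the Eberlein--\v{S}mulian theorem (relatively weakly compact sets are relatively weakly sequentially compact) it shows that relatively weakly compact subsets of $\ell^1$ are relatively norm compact.

\begin{lemma}\label{lem:schur}
Let $X$ be a Banach space and let $P_j:X\to X$ $(j<\omega)$ be bounded operators with $\sum_j\|P_jx\|\le c\|x\|$ for all $x\in X$.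
\begin{enumerate}
\item[(a)] If $W\subseteq X$ is relatively weakly compact, then $\sup_{x\in W}\|P_jx\|\to0$.
\item[(b)] If there are $x_j\in B_X$ with $\|P_jx_j\|=1$, then $\omega^\omega\le_T\mathcal{K}(B_X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Otherwise there are $\delta>0$, indices $j_0<j_1<\cdots$ and $w_i\in W$ with $\|P_{j_i}w_i\|\ge\delta$. Choose $f_i\in X^*$ of norm one with $f_i(P_{j_i}w_i)=\|P_{j_i}w_i\|$. Then $\Phi x=(f_i(P_{j_i}x))_i$ defines a bounded operator $\Phi:X\to\ell^1$, so $\Phi(W)$ is relatively weakly compact, hence totally bounded. Coordinates tend to $0$ uniformly on a totally bounded subset of $\ell^1$ (use a finite $\delta/2$-net), whereas the $i$-th coordinate of $\Phi w_i$ is at least $\delta$.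

(b) For $g\in\omega^\omega$ let $H_g=\{0\}\cup\{2^{-m}x_j:m<\omega,\ j\le g(m)\}$. It is norm compact, since only finitely many of its points lie outside any ball around $0$. Let $W\in\mathcal{K}(B_X)$. By (a), $h(m)=\max(\{0\}\cup\{j:\sup_{x\in W}\|P_jx\|\ge2^{-m}\})$ is finite. If $H_g\subseteq W$, then $2^{-m}x_{g(m)}\in W$, so $g(m)\le h(m)$ for all $m$. Thus $g\mapsto H_g$ is a Tukey map.
\end{proof}

Upper bounds come from approximation by reflexive subspaces. We use two standard facts: norm closed convex sets are weakly closed (Mazur), and Grothendieck's lemma: if for every $\varepsilon>0$ there is a weakly compact $W_\varepsilon$ with $W\subseteq W_\varepsilon+\varepsilon B_X$, then $W$ is relatively weakly compact.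

\begin{lemma}\label{lem:upper}
Let $\Lambda$ be a directed set and let $P_\lambda$ $(\lambda\in\Lambda)$ be projections of norm at most $1$ on $X$ with reflexive ranges, such that $\|x-P_{\lambda'}x\|\le\|x-P_\lambda x\|$ whenever $\lambda\le\lambda'$. Suppose that for every $W\in\mathcal{K}(B_X)$ and $\varepsilon>0$ there is $\lambda$ with $\|x-P_\lambda x\|\le\varepsilon$ for all $x\in W$. Then $\mathcal{K}(B_X)\le_T\Lambda^\omega$.
\end{lemma}

\begin{proof}
For $\varphi=(\lambda_m)_m\in\Lambda^\omega$ let
\[
W(\varphi)=\{x\in B_X:\|x-P_{\lambda_m}x\|\le2^{-m}\text{ for all }m\}.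
\]
This set is convex and norm closed, hence weakly closed. It is contained in $B_{Y_m}+2^{-m}B_X$, where $Y_m$ is the reflexive range of $P_{\lambda_m}$, so it is weakly compact by Grothendieck's lemma. Also $\varphi\le\varphi'$ implies $W(\varphi)\subseteq W(\varphi')$. By hypothesis every $W\in\mathcal{K}(B_X)$ lies in some $W(\varphi_W)$. If $\varphi_W\le\varphi^*$, then $W\subseteq W(\varphi^*)$, so $W\mapsto\varphi_W$ is a Tukey map.
\end{proof}

\begin{example}\label{ex:ell1}
\emph{$\mathcal{K}(B_{\ell^1})\equiv_T\omega^\omega$ and $\mathcal{K}(B_{\ell^1(\omega_1)})\equiv_T\omega^\omega\times[\omega_1]^{<\omega}$.} Let $X=\ell^1(I)$ with $I=\omega$ or $I=\omega_1$, let $e_i$ be the unit vectors and $P_E$ the restriction to $E\subseteq I$. For pairwise disjoint $E_j$ we have $\sum_j\|P_{E_j}x\|\le\|x\|$, so Lemma~\ref{lem:schur} applies to $P_j=P_{E_j}$.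

\emph{Lower bounds.} Part (b) with $E_j=\{j\}$ gives $\omega^\omega\le_T\mathcal{K}(B_X)$. By part (a) no weakly compact set contains infinitely many $e_i$, so $(\{e_i\})_{i\in I}$ is strongly unbounded and $[I]^{<\omega}\le_T\mathcal{K}(B_X)$. For $I=\omega_1$ combine the two by (T3).

\emph{Concentration.} For $W\in\mathcal{K}(B_X)$ and $\varepsilon>0$ there is a finite $F\subseteq I$ with $\|x-P_Fx\|\le\varepsilon$ on $W$. Otherwise choose inductively $x_j\in W$ and finite sets $E_j$ disjoint from $E_0\cup\dots\cup E_{j-1}$ with $\|P_{E_j}x_j\|>\varepsilon$, against part (a).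

\emph{Upper bound.} Lemma~\ref{lem:upper} with $\Lambda=[I]^{<\omega}$ gives $\mathcal{K}(B_X)\le_T([I]^{<\omega})^\omega$, and Lemma~\ref{lem:power} finishes the computation.
\end{example}

So the new type occurs in ZFC, but for a nonseparable space. In a separable space the proof of (T4), applied to the norm compact subsets of $B_X$, shows that a strongly unbounded family in $\mathcal{K}(B_X)$ has only countably many norm compact members. The points $e_i$ must therefore be replaced by weakly compact sets that are not norm compact. The simplest ones are weakly null normalized sequences, and uncountably many of them fit into a space with a basis $(e_d)$ indexed by the dyadic tree, one along each branch. The dyadic tree, however, has $\mathfrak{c}$ branches, and we want to keep only those in a prescribed set $C$. The norm should have three properties.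
\begin{itemize}
\item Incomparable parts of the tree add up as in $\ell^1$, like the coordinates of $\ell^1(I)$.
\item A branch in $C$ spans a reflexive subspace; it plays the role of a coordinate.
\item Along a branch outside $C$, sufficiently sparse blocks add up as in $\ell^1$, so that weakly compact sets cannot live there.
\end{itemize}
A norm computed on finitely supported vectors sees only finite initial segments of a branch $z$. This is why $C$ has to be coanalytic: membership of $z$ in the complement has a witness $y\in\omega^\omega$ that can be tested on finite initial segments. The step that is one line in Example~\ref{ex:ell1}, concentration, becomes the main difficulty.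

\section{The space $X_C$}\label{sec:space}

Fix a coanalytic $C\subseteq2^\omega$ and put $A=2^\omega\setminus C$. For a finite or infinite sequence $s$ we write $|s|$ for its length, $s|n$ for its initial segment of length $n$, and $s\subseteq t$ if $s$ is an initial segment of $t$; $s$ and $t$ are \emph{comparable} if $s\subseteq t$ or $t\subseteq s$. As for every analytic subset of $2^\omega$, there is a tree $T\subseteq\bigcup_n2^n\times\omega^n$, closed under simultaneous restriction, such that
\[
z\in A\iff\exists y\in\omega^\omega\ \forall n\ (z|n,y|n)\in T .
\]
Let $T_z=\{\sigma\in\omega^{<\omega}:(z|\,|\sigma|,\sigma)\in T\}$. This is a tree, and its set $[T_z]$ of infinite branches is nonempty exactly when $z\in A$. Whether $\sigma\in T_z$ depends only on $z|\,|\sigma|$.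

\subsection*{Families of levels}
All sets $N$ below are subsets of $\{1,2,\dots\}$. For finite $N=\{n_0<\dots<n_{m-1}\}$ put $N\in\mathcal{F}_z$ if there is $\sigma\in T_z$ with $|\sigma|=m$ and $\sigma_i\le n_i$ for all $i<m$. In words, the search for a witness of $z\in A$ survives $|N|$ steps when its $i$-th value may not exceed $n_i$. Let $\mathcal{S}$ consist of $\emptyset$ and the finite $N$ with $|N|\le\min N$, and put $\mathcal{G}_z=\mathcal{F}_z\cup\mathcal{S}$. The sets in $\mathcal{G}_z$ will be the sets of levels at which one may cut along the branch $z$.

\begin{lemma}\label{lem:fam}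
Each $\mathcal{G}_z$ is hereditary, that is, closed under subsets. If $z\in C$, no infinite set $N$ has all its finite subsets in $\mathcal{G}_z$.
\end{lemma}

\begin{proof}
Passing to a nonempty subset does not increase $|N|$ and does not decrease $\min N$, so $\mathcal{S}$ is hereditary. If $\sigma$ witnesses $\{n_0<\dots<n_{m-1}\}\in\mathcal{F}_z$, then $\sigma|r$ witnesses $\{n_{i_0}<\dots<n_{i_{r-1}}\}\in\mathcal{F}_z$, because $\sigma_j\le n_j\le n_{i_j}$.

Suppose all finite subsets of $N=\{n_0<n_1<\cdots\}$ are in $\mathcal{G}_z$. The initial segments of $N$ of size $m>n_0$ are not in $\mathcal{S}$, so they are in $\mathcal{F}_z$. Hence the finitely branching tree $\{\sigma\in T_z:\sigma_i\le n_i\text{ for all }i<|\sigma|\}$ has elements of arbitrarily large length. By K\"onig's lemma it has an infinite branch, so $z\in A$.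
\end{proof}

\begin{example}\label{ex:tree}
Let $C$ be the set of eventually zero sequences, and let $(s,\sigma)\in T$ if $\sigma$ is strictly increasing and $s(\sigma_i)=1$ whenever $\sigma_i<|s|$. The branches of $T_z$ are the increasing sequences of positions where $z$ equals $1$, so $T$ represents $A$. For $z=1^\omega$ every increasing $\sigma$ is in $T_z$, and $\mathcal{F}_z$ consists of all finite sets. For $z=0^\omega$ a nonempty increasing $\sigma$ is in $T_z$ if and only if $\sigma_0\ge|\sigma|$: the search survives only by postponing all its values beyond the part of $z$ that has been read. Then $\mathcal{F}_z=\mathcal{S}$, since the enumeration of a set $N\in\mathcal{S}$ is itself a witness and, conversely, $|N|\le\sigma_0\le\min N$.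
\end{example}

\subsection*{The norm}
Let $D=2^{<\omega}\setminus\{\emptyset\}$, $D_n=\{d\in D:|d|\le n\}$ and $b_z=\{z|n:n\ge1\}$ for $z\in2^\omega$. A finite sequence $(E_i)$ of finite, possibly empty, subsets of $D$ is \emph{admissible} if for every $z\in2^\omega$:
\begin{enumerate}
\item[(a)] if $i\ne j$ and $E_i\cap b_z$, $E_j\cap b_z$ are nonempty, then all elements of one of these sets are strictly shorter than all elements of the other;
\item[(b)] the set of \emph{starting levels} $\{\min\{|d|:d\in E_i\cap b_z\}:E_i\cap b_z\ne\emptyset\}$ belongs to $\mathcal{G}_z$.
\end{enumerate}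
Since every $d$ lies on a branch, (a) makes the $E_i$ pairwise disjoint. An infinite sequence is admissible if its finite initial parts are.

For $x\in\mathbb{R}^D$ and $E\subseteq D$ let $P_Ex=x1_E$. On the space $c_{00}(D)$ of finitely supported vectors we define a norm implicitly, as for Tsirelson's space: $\|x\|_0=\|x\|_\infty$,
\[
\|x\|_{n+1}=\max\Bigl\{\|x\|_n,\ \sup\tfrac12\sum_i\|P_{E_i}x\|_n\Bigr\},\qquad\|x\|=\sup_n\|x\|_n,
\]
the inner supremum being over finite admissible sequences. By induction each $\|\cdot\|_n$ is a norm, satisfies $\|x\|_n\le\|x\|_{\ell^1}$ (the $E_i$ are disjoint), and is monotone: $|x|\le|y|$ implies $\|x\|_n\le\|y\|_n$. The same then holds for $\|\cdot\|$, and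
\begin{equation}\label{eq:norm}
\|x\|=\max\Bigl\{\|x\|_\infty,\ \sup\tfrac12\sum_i\|P_{E_i}x\|\Bigr\}\qquad(x\in c_{00}(D)).
\end{equation}
Indeed, $\|x\|\ge\frac12\sum_i\|P_{E_i}x\|_n$ for every $n$ and every finite admissible sequence, and letting $n\to\infty$ gives $\ge$; by induction on $n$ the right side dominates $\|x\|_n$.

Let $X=X_C$ be the completion. We have $\|e_d\|=1$ for the unit vectors, since $\|\cdot\|_\infty\le\|\cdot\|\le\|\cdot\|_{\ell^1}$. By monotonicity each $P_B$, $B\subseteq D$, extends to a projection of norm at most $1$ of $X$ onto $X_B=\overline{\operatorname{span}}\{e_d:d\in B\}$. For $x\in X$, $P_Ex\to x$ as the finite set $E$ increases to $D$, because this holds on the dense subspace $c_{00}(D)$. So $(e_d)_{d\in D}$ is a normalized $1$-unconditional basis, $X$ is separable, and we view $X\subseteq\mathbb{R}^D$. We use without comment that for $x\in X$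
\begin{itemize}
\item $\|P_Bx\|\le\|P_{B'}x\|$ and $\|x-P_{B'}x\|\le\|x-P_Bx\|$ if $B\subseteq B'$;
\item $\|P_Bx\|=\sup\{\|P_Ex\|:E\subseteq B\text{ finite}\}$ and $\|P_{B\cup B'}x\|\le\|P_Bx\|+\|P_{B'}x\|$;
\item $\sum_i\|P_{E_i}x\|\le2\|x\|$ for every admissible $(E_i)$, by \eqref{eq:norm} and continuity.
\end{itemize}
The last property and Lemma~\ref{lem:schur}(a) give at once:

\begin{lemma}\label{lem:vanish}
If $(E_i)_{i<\omega}$ is admissible and $W\subseteq X$ is relatively weakly compact, then $\sup_{x\in W}\|P_{E_i}x\|\to0$.
\end{lemma}

Every contradiction in Section~\ref{sec:conc} is obtained from this lemma, so we need a supply of infinite admissible sequences. There are two kinds: incomparable sets, and successive layers that follow a set $K\subseteq A$ whose points have witnesses under a common bound. For $K\subseteq2^\omega$ let $K|n=\{z|n:z\in K\}$.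

\begin{lemma}\label{lem:adm}
\begin{enumerate}
\item[(i)] If the sets $E_i\subseteq D$ are finite and elements of different $E_i$ are incomparable, then $(E_i)$ is admissible.
\item[(ii)] Let $K\subseteq2^\omega$ and $y\in\omega^\omega$ be such that every $z\in K$ has some $y'\in[T_z]$ with $y'\le y$. Let $1\le n_0<n_1<\cdots$ with $n_i\ge y(i)$, and let
\[
E_i\subseteq\{d\in D:n_i\le|d|<n_{i+1},\ d|n_i\in K|n_i\}.
\]
Then $(E_i)_{i<\omega}$ is admissible.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A branch meets at most one $E_i$, and $\mathcal{S}$ contains $\emptyset$ and all singletons.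

(ii) Condition (a) holds because the $E_i$ occupy successive intervals of levels. The point in (b) is that it must hold for all $z$, including those in $C$ that follow $K$ for a while and then leave; for these we borrow a witness from a nearby point of $K$. Fix $z$ and a finite initial part of the sequence. If $b_z$ meets none of its sets, the set of starting levels is $\emptyset\in\mathcal{S}$. Otherwise let $i_0<\dots<i_r$ be the indices with $E_i\cap b_z\ne\emptyset$ and $\ell_0<\dots<\ell_r$ the starting levels, so $\ell_j\ge n_{i_j}$. Since $z|n_{i_r}\in K|n_{i_r}$, there is $z'\in K$ with $z'|n_{i_r}=z|n_{i_r}$. Take $y'\in[T_{z'}]$ with $y'\le y$ and put $\sigma=y'|(r+1)\in T_{z'}$. As $n_{i_r}\ge i_r+1\ge r+1$, we have $z|(r+1)=z'|(r+1)$, hence $\sigma\in T_z$. Finally $\sigma_j\le y(j)\le n_j\le n_{i_j}\le\ell_j$, so $\{\ell_0,\dots,\ell_r\}\in\mathcal{F}_z$.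
\end{proof}

For $z\in A$ and $y\in[T_z]$, part (ii) with $K=\{z\}$ and $E_i=\{z|n_i\}$ gives $\frac12\sum_i|a_i|\le\|\sum_ia_ie_{z|n_i}\|\le\sum_i|a_i|$. In Example~\ref{ex:tree}, with $y(i)=i$ and $n_i=i+1$, the whole branch $1^\omega$ spans a copy of $\ell^1$, while $0^\omega$ spans a reflexive space by the next section.

\begin{remark}
Both $\mathcal{S}$ and the factor $\frac12$ are needed. If $C=2^\omega$ and $T=\{(\emptyset,\emptyset)\}$, then $\mathcal{F}_z=\{\emptyset\}$, and without $\mathcal{S}$ we would get $X=c_0(D)$. With the factor $1$, the admissible pairs $\{z|n\}$, $\{z|(n+1),\dots,z|n'\}$ for $n\ge2$ would show by induction that the norm is the $\ell^1$ norm on vectors supported by $b_z\setminus D_1$, for every $z$.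
\end{remark}

\section{Branches in $C$ span reflexive subspaces}\label{sec:refl}

A basis $(e_n)$ of a space $Y$ is \emph{boundedly complete} if $\sum a_ne_n$ converges whenever its partial sums are bounded, and \emph{shrinking} if for each $f\in Y^*$ the norm of $f$ restricted to $\operatorname{span}\{e_n:n\ge m\}$ tends to $0$ as $m\to\infty$. By a theorem of James, $Y$ is reflexive if and only if the basis has both properties. A \emph{block sequence} consists of nonzero finitely supported vectors with successive supports. We also use James' $\ell^1$-distortion theorem: if $(u_k)$ is a normalized sequence with $\|\sum a_ku_k\|\ge\delta\sum|a_k|$ for some $\delta>0$ and all finitely supported $(a_k)$, then for every $\varepsilon>0$ there is a normalized block sequence $(v_k)$ of $(u_k)$ with $\|\sum a_kv_k\|\ge(1-\varepsilon)\sum|a_k|$.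

The projections that replace the $P_F$ of Example~\ref{ex:ell1} are indexed by finite sets of nodes and of branches in $C$. For finite $F\subseteq C\cup D$ let
\[
B(F)=(F\cap D)\cup\bigcup_{z\in F\cap C}b_z .
\]

\begin{proposition}\label{prop:refl}
For $z\in C$, $(e_{z|n})_{n\ge1}$ is a boundedly complete and shrinking basis of $X_{b_z}$. Consequently $X_{B(F)}$ is reflexive for every finite $F\subseteq C\cup D$.
\end{proposition}

\begin{proof}
For the last claim, partition $B(F)$ into finitely many sets $B$, each finite or contained in some $b_z$ with $z\in C$. Then $X_{B(F)}$ is a finite direct sum of spaces $X_B$, each finite-dimensional or a closed subspace of a reflexive space.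

\emph{Boundedly complete.} This uses only $\mathcal{S}$. Suppose the partial sums of $\sum a_ne_{z|n}$ have norm at most $M$ but are not Cauchy. Then there are $\varepsilon>0$ and successive finite intervals $I_1<I_2<\cdots$ with $\|\sum_{n\in I_j}a_ne_{z|n}\|\ge\varepsilon$. Given $m$, take $m$ of the $I_j$ inside $[m,\infty)$ and let $E_j=\{z|n:n\in I_j\}$ for these $j$. Along any branch these sets are successive and have at most $m$ starting levels, all at least $m$; so they are admissible. Applying \eqref{eq:norm} to a long partial sum gives $\frac12m\varepsilon\le M$ for every $m$, which is absurd.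

\emph{Shrinking.} Otherwise there are $f\in X_{b_z}^*$ of norm one and $\delta>0$ such that $f$ has norm greater than $\delta$ on every tail, and we can choose a normalized block sequence $(u_k)$ with $f(u_k)\ge\delta$. The supports are disjoint, so monotonicity of the norm gives $\|\sum a_ku_k\|=\|\sum|a_k|u_k\|\ge\delta\sum|a_k|$. Let $\varepsilon=1/10$ and take a normalized block sequence $(v_k)_{k\ge1}$ of $(u_k)$ with $\|\sum a_kv_k\|\ge(1-\varepsilon)\sum|a_k|$. Then $\|v_1+w\|\ge2(1-\varepsilon)=1.8$ for every convex combination $w$ of $v_2,v_3,\dots$. We shall find $w$ with $\|v_1+w\|\le1.6$. The reason is that in \eqref{eq:norm} a block $v_k$ that is not cut by the sets $E_i$ contributes only half its norm, and since $z\in C$ we can choose $w$ so that no admissible sequence cuts much of it.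

Let $J_k$ be the smallest interval of integers containing $\{n:z|n\in\operatorname{supp}v_k\}$; then $J_1<J_2<\cdots$. Let $\mathcal{R}$ be the family of finite $R\subseteq\{2,3,\dots\}$ for which there are $n_k\in J_k$ $(k\in R)$ with $\{n_k:k\in R\}\in\mathcal{G}_z$. It contains $\emptyset$ and is hereditary because $\mathcal{G}_z$ is.

No infinite $R$ has all its finite subsets in $\mathcal{R}$. Otherwise, for finite $R'\subseteq R$ the set of $(n_k)\in\prod_{k\in R}J_k$ with $\{n_k:k\in R'\}\in\mathcal{G}_z$ is closed and nonempty, and it shrinks as $R'$ grows, by heredity. By compactness of the product some $(n_k)_{k\in R}$ lies in all these sets, and the infinite set $\{n_k:k\in R\}$ contradicts Lemma~\ref{lem:fam}.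

It follows that $\mathcal{R}$ is closed in $\{0,1\}^{\{2,3,\dots\}}$: if $R_j\to R$ with $R_j\in\mathcal{R}$, every finite subset of $R$ is contained in some $R_j$ and so lies in $\mathcal{R}$; hence $R$ is finite and $R\in\mathcal{R}$. On the compact space $\mathcal{R}$ the functions $\chi_k(R)=1_{k\in R}$ are continuous, bounded by $1$, and tend to $0$ pointwise because each $R$ is finite. By the Riesz representation theorem and dominated convergence they are weakly null in $C(\mathcal{R})$. By Mazur's theorem $0$ is in the norm closure of their convex hull: there are $a_k\ge0$ $(k\ge2)$, finitely many nonzero, with $\sum a_k=1$ and $\sum_{k\in R}a_k\le\varepsilon$ for all $R\in\mathcal{R}$. Let $w=\sum_{k\ge2}a_kv_k$.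

Let $(E_i)$ be a finite admissible sequence, $N\in\mathcal{G}_z$ its set of starting levels along $z$, and $R=\{k\ge2:J_k\cap N\ne\emptyset\}$. Picking $n_k\in J_k\cap N$ shows $R\in\mathcal{R}$. If $k\ge2$ and $k\notin R$, at most one $E_i$ meets the support of $v_k$. Indeed, suppose $d\in E_i$ and $d'\in E_j$ lie in this support and $E_i\cap b_z$ comes before $E_j\cap b_z$. The starting level $\ell$ of $E_j$ satisfies $|d|<\ell\le|d'|$, so $\ell\in J_k\cap N$ and $k\in R$. Thus $\sum_i\|P_{E_i}v_k\|\le1$ for $k\ge2$, $k\notin R$, while $\sum_i\|P_{E_i}v_k\|\le2$ for all $k$. Therefore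
\[
\tfrac12\sum_i\|P_{E_i}(v_1+w)\|\le1+\tfrac12\sum_{k\notin R}a_k+\sum_{k\in R}a_k\le\tfrac32+\varepsilon .
\]
Also $\|v_1+w\|_\infty\le1$, since the supports are disjoint. By \eqref{eq:norm}, $\|v_1+w\|\le1.6$, the desired contradiction.
\end{proof}

\section{Concentration on finitely many branches}\label{sec:conc}

We first look at one branch at a time. For a nonempty bounded $W\subseteq X$ and $z\in2^\omega$ the numbers $\sup_{x\in W}\|P_{b_z\setminus D_n}x\|$ decrease with $n$; let $\rho_W(z)$ be their limit. It measures how much of $W$ persists arbitrarily far along $b_z$.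

\begin{lemma}\label{lem:heavy}
If $W\subseteq X$ is nonempty and relatively weakly compact and $\delta>0$, then $\{z\in2^\omega:\rho_W(z)>\delta\}$ is finite.
\end{lemma}

\begin{proof}
Otherwise, by compactness of $2^\omega$, there are $z_j$ in this set converging to some $z$ with $z_j\ne z$. Let $\Delta_j$ be the length of the longest common initial segment of $z_j$ and $z$. Then $\Delta_j\to\infty$, and we may assume $\Delta_0<\Delta_1<\cdots$. Pick $x_j\in W$ and finite $E_j\subseteq b_{z_j}\setminus D_{\Delta_j}$ with $\|P_{E_j}x_j\|>\delta$. For $i<j$, the elements of $E_i$ extend $z_i|(\Delta_i+1)$ and the elements of $E_j$ extend $z|\Delta_j\supseteq z|(\Delta_i+1)$. These two nodes of the same length differ, so elements of $E_i$ and $E_j$ are incomparable. Lemmas~\ref{lem:adm}(i) and~\ref{lem:vanish} give a contradiction.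
\end{proof}

This does not yet give concentration: after finitely many branches and levels are removed, the vectors of $W$ could still be large while being spread over many branches, with little weight on each. To locate such vectors we record, by a measure $\mu$ on $2^\omega$, where they accumulate. The norm is not additive over disjoint parts of the tree, but by Lemma~\ref{lem:adm}(i) it is additive up to a factor $2$, and this suffices. Then $\mu$ charges $A$ or $C$. On $A$ we find a compact set of positive measure with uniformly bounded witnesses and use Lemma~\ref{lem:adm}(ii). On $C$, thinness forces an atom, which brings us back to a single branch.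

\begin{proposition}\label{prop:conc}
Let $C$ be thin, $W\subseteq X$ relatively weakly compact, and $\varepsilon>0$. There is a finite $F\subseteq C\cup D$ with $\|x-P_{B(F)}x\|\le\varepsilon$ for all $x\in W$.
\end{proposition}

\begin{proof}
Suppose not; then $W\neq\emptyset$. By Lemma~\ref{lem:heavy} the set $Z=\{z\in C:\rho_W(z)>0\}$ is countable. Write it as the union of finite sets $Z_0\subseteq Z_1\subseteq\cdots$.

\emph{Step 1: the escaping vectors.} Since the conclusion fails for $F=Z_k\cup D_k$, there are $x_k\in W$ and finite sets
\begin{equation}\label{eq:S}
S_k\subseteq D\setminus B(Z_k\cup D_k)\qquad\text{with}\qquad\|u_k\|>\varepsilon,\quad\text{where }u_k=P_{S_k}x_k .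
\end{equation}
In particular all elements of $S_k$ have length greater than $k$. As the sets $B(Z_k\cup D_k)$ increase, \eqref{eq:S} persists when we pass to a subsequence and reindex. Moreover
\begin{equation}\label{eq:branch}
\|P_{b_z}u_k\|\to0\qquad\text{for every }z\in C .
\end{equation}
Indeed, if $z\in Z$, then $S_k\cap b_z=\emptyset$ for large $k$; if $z\notin Z$, then $\|P_{b_z}u_k\|\le\|P_{b_z\setminus D_k}x_k\|$, and this tends to $0$ because $\rho_W(z)=0$.

\emph{Step 2: the measure.} Let $U_t=\{z\in2^\omega:t\subseteq z\}$, and for clopen $U\subseteq2^\omega$ let $\widehat U=\{d\in D:U_d\subseteq U\}$. Every clopen set has the form $U=\bigcup_{t\in\tau}U_t$ with $\tau\subseteq2^n$ for all large $n$, and then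
\begin{equation}\label{eq:hat}
d\in\widehat U\iff d|n\in\tau\qquad\text{for }|d|\ge n .
\end{equation}
There are countably many clopen sets and $W$ is bounded, so after passing to a subsequence $\psi(U)=\lim_k\|P_{\widehat U}u_k\|$ exists for all clopen $U$. We have $\psi(\emptyset)=0$ and $\psi(2^\omega)\ge\varepsilon$. The function $\psi$ is subadditive: if $U,V$ are described at level $n$, then by \eqref{eq:hat} $\widehat{U\cup V}$ and $\widehat U\cup\widehat V$ agree on $S_k$ for $k\ge n$, so $\psi(U\cup V)\le\psi(U)+\psi(V)$. If $U_1',\dots,U_m'$ are disjoint clopen sets with union $U$, then elements $d,d'$ of different $\widehat{U_i'}$ are incomparable, because $U_d\cap U_{d'}=\emptyset$. So $(\widehat{U_i'}\cap S_k)_i$ is admissible, and applying \eqref{eq:norm} to $P_{\widehat U}u_k$ gives $\frac12\sum_i\psi(U_i')\le\psi(U)$ in the limit.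

Let $\mu(U)$ be the supremum of $\sum_i\psi(U_i')$ over all finite partitions of $U$ into clopen sets $U_i'$. Then $\psi\le\mu\le2\psi$. For disjoint clopen $U,V$, joining partitions gives $\mu(U\cup V)\ge\mu(U)+\mu(V)$, and $\psi(U_i')\le\psi(U_i'\cap U)+\psi(U_i'\cap V)$ gives the reverse inequality. By compactness a clopen set is never the union of infinitely many disjoint nonempty clopen sets, so $\mu$ is countably additive on the clopen algebra and extends to a finite Borel measure with $\mu(2^\omega)\ge\varepsilon$. By (D4), $A$ and $C$ are measurable. What we retain is this: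
\begin{equation}\label{eq:mu}
\text{if $U$ is clopen and }\mu(U)\ge\eta>0,\text{ then }\|P_{\widehat U}u_k\|>\eta/4\text{ for all large }k,
\end{equation}
because $\psi(U)\ge\eta/2$.

\emph{Case 1: $\mu(A)>0$.} The witnesses of different points of $A$ need not have a common bound, so we shrink $A$. For $s\in\omega^m$ let $A_s$ be the set of $z$ having some $y'\in[T_z]$ with $y'(i)\le s(i)$ for $i<m$. It is the projection of a closed set, hence analytic and measurable. We have $A_\emptyset=A$, and $A_s$ is the increasing union of the sets $A_{s^\frown p}$, $p<\omega$. So we can choose $y(0),y(1),\dots$ inductively with $\mu(A_{y|m})>\mu(A)/2$ for all $m$. Let $K_m$ be the set of $z$ for which there is $\sigma\in T_z$ with $|\sigma|=m$ and $\sigma\le y|m$. It depends only on $z|m$, so it is clopen; $K_m\supseteq A_{y|m}$; and $K_{m+1}\subseteq K_m$ by restriction. Put $K=\bigcap_mK_m$ and $\eta=\mu(A)/2$. Then $\mu(K)\ge\eta$. For $z\in K$ the finitely branching tree $\{\sigma\in T_z:\sigma\le y|\,|\sigma|\}$ is infinite, so by K\"onig's lemma there is $y'\in[T_z]$ with $y'\le y$. Thus $K$ and $y$ satisfy the hypothesis of Lemma~\ref{lem:adm}(ii).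

Let $V_n=\bigcup_{t\in K|n}U_t\supseteq K$, so $\mu(V_n)\ge\eta$. Choose $n_0\ge\max(1,y(0))$. Given $n_i$, choose by \eqref{eq:mu} some $k_i\ge n_i$ with $\|P_{\widehat{V_{n_i}}}u_{k_i}\|>\eta/4$, and then choose $n_{i+1}$ larger than $n_i$, $y(i+1)$ and all lengths of elements of $S_{k_i}$. Let $E_i=S_{k_i}\cap\widehat{V_{n_i}}$. Its elements $d$ satisfy $n_i\le k_i<|d|<n_{i+1}$, and $d|n_i\in K|n_i$ by \eqref{eq:hat}. So $(E_i)$ is admissible, while $\|P_{E_i}x_{k_i}\|>\eta/4$ for all $i$. This contradicts Lemma~\ref{lem:vanish}.

\emph{Case 2: $\mu(A)=0$.} Then $\mu(C)>0$, and by (D4) there is a compact $K'\subseteq C$ with $\mu(K')>0$. Here thinness enters: $K'$ is countable by (D3), so some $z\in C$ has $\eta:=\mu(\{z\})>0$. The vectors $u_k$ then have weight near the branch $b_z$ but, by \eqref{eq:branch}, not on it. Precisely, $\widehat{U_{z|n}}$ is the cone $\Gamma_n=\{d\in D:z|n\subseteq d\}$, and \eqref{eq:mu}, \eqref{eq:branch} and the triangle inequality show that for every $n\ge1$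
\[
\|P_{\Gamma_n\setminus b_z}u_k\|>\eta/8\qquad\text{for all large }k .
\]
Put $n_0=1$. Given $n_i$, choose $k_i$ such that $E_i=S_{k_i}\cap(\Gamma_{n_i}\setminus b_z)$ satisfies $\|P_{E_i}x_{k_i}\|>\eta/8$, and choose $n_{i+1}$ larger than $n_i$ and all lengths of elements of $S_{k_i}$. Let $i<j$, $d\in E_i$, $d'\in E_j$. Then $d'\supseteq z|n_{i+1}$ and $|d|<n_{i+1}$. If $d$ and $d'$ were comparable, we would have $d\subseteq z|n_{i+1}$, that is $d\in b_z$, which is false. Lemmas~\ref{lem:adm}(i) and~\ref{lem:vanish} give a contradiction.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:A}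

Let $X=X_C$. We follow the pattern of Example~\ref{ex:ell1}.

\medskip
\noindent\textbf{(L1)} \emph{$\omega^\omega\le_T\mathcal{K}(B_X)$, and $X$ is not reflexive.} The nodes $t_j=0^j1$ are pairwise incomparable, so $(\{t_j\})_j$ is admissible. Apply Lemma~\ref{lem:schur}(b) with $P_j=P_{\{t_j\}}$, $x_j=e_{t_j}$ and $c=2$. Since $\omega^\omega$ is unbounded, $\mathcal{K}(B_X)$ has no largest element; thus $B_X$ is not weakly compact. (The vectors $e_{t_j}$ span a copy of $\ell^1$, as must happen for any space outside the four-type classification.)

\medskip
\noindent\textbf{(L2)} \emph{If $C'\subseteq C$ is infinite and $\kappa=|C'|$, then $[\kappa]^{<\omega}\le_T\mathcal{K}(B_X)$.} For $z\in C$ the basis $(e_{z|n})_n$ is normalized and shrinking by Proposition~\ref{prop:refl}, hence weakly null, so $W_z=\{0\}\cup\{e_d:d\in b_z\}$ is weakly compact. If $W_z\subseteq W\in\mathcal{K}(B_X)$, then $\rho_W(z)\ge1$, and by Lemma~\ref{lem:heavy} this happens for finitely many $z$ only. So $(W_z)_{z\in C'}$ is strongly unbounded, and (T2) applies.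

\medskip
\noindent\textbf{(U)} \emph{If $C$ is thin, then $\mathcal{K}(B_X)\le_T([C\cup D]^{<\omega})^\omega$.} Apply Lemma~\ref{lem:upper} with $\Lambda=[C\cup D]^{<\omega}$ and the projections $P_{B(F)}$. Their ranges are reflexive by Proposition~\ref{prop:refl}, the sets $B(F)$ increase with $F$, and the approximation hypothesis is Proposition~\ref{prop:conc}.

\medskip
(1) If $C$ is countable, it is thin and $C\cup D$ is countable. By (U) and Lemma~\ref{lem:power}, $\mathcal{K}(B_X)\le_T\omega^\omega$, and (L1) gives the converse.

(2) Let $C$ be uncountable and thin. By (D2) and (D3), $C$ is a union of $\omega_1$ countable sets, so $|C|=|C\cup D|=\omega_1$. By (U) and Lemma~\ref{lem:power}, $\mathcal{K}(B_X)\le_T\omega^\omega\times[\omega_1]^{<\omega}$. The converse follows from (L1), (L2) and (T3).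

(3) If $C$ contains a nonempty perfect set, then $|C|=\mathfrak{c}$ and (L2) gives $[\mathfrak{c}]^{<\omega}\le_T\mathcal{K}(B_X)$. Weakly compact sets are norm closed, and a separable metric space has at most $\mathfrak{c}$ closed subsets. So $|\mathcal{K}(B_X)|\le\mathfrak{c}$, and (T1) gives $\mathcal{K}(B_X)\le_T[\mathfrak{c}]^{<\omega}$. \qed

\section{Uncountable thin coanalytic sets and the consistency result}\label{sec:set}

It remains to find a model in which case (2) of Theorem~\ref{thm:A} occurs and CH fails. We take reals to be elements of $\omega^\omega$ and use the following facts. By G\"odel, $L[a]$ satisfies CH and $\omega^\omega\cap L[a]$ is a $\Sigma^1_2(a)$ set; in particular it is the projection to the first coordinate of a coanalytic set $B\subseteq\omega^\omega\times\omega^\omega$. By Kond\^o's theorem, every coanalytic $B\subseteq\omega^\omega\times\omega^\omega$ contains a coanalytic set $B^*$ that has the same projection and is the graph of a function.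

\begin{proof}[Proof of Corollary~\ref{cor:C}]
Assume $\omega_1^{L[a]}=\omega_1<\mathfrak{c}$. Since $L[a]$ satisfies CH, the set $\omega^\omega\cap L[a]$ is in bijection with $\omega_1^{L[a]}=\omega_1$. It is small but only known to be a projection of a coanalytic set $B$, and $B$ itself may be large; uniformization repairs this. The set $B^*$ is coanalytic and projects bijectively onto $\omega^\omega\cap L[a]$, so $|B^*|=\omega_1$. Let $h$ be a homeomorphism of $\omega^\omega\times\omega^\omega\cong\omega^\omega$ onto the $G_\delta$ set $G\subseteq2^\omega$ of sequences with infinitely many ones, and let $C=h[B^*]$. Its complement is the union of the Borel set $2^\omega\setminus G$ and a continuous image of an analytic set, so $C$ is coanalytic. As $|C|=\omega_1<\mathfrak{c}$, it is uncountable, and thin by (D3). By Theorem~\ref{thm:A}(2), $X_C$ is separable and nonreflexive with $\mathcal{K}(B_{X_C})\equiv_T\omega^\omega\times[\omega_1]^{<\omega}$, and by Theorem~\ref{thm:B} and $\neg$CH this is none of the four types.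

Adding $\omega_2$ Cohen reals to $L$ preserves cardinals and yields $\omega_1^L=\omega_1<\mathfrak{c}=\omega_2$, so the hypothesis holds there with $a=\emptyset$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:D}]
Since $\omega_1^{L[a]}\le\omega_1$ always holds, the first assertion is the contrapositive of Corollary~\ref{cor:C}. The second is a standard fact; we recall the argument. Assume $\omega_1^{L[a]}<\omega_1$ for all $a$. The ordinal $\omega_1$ is regular and uncountable in $L$. Suppose it is the successor in $L$ of an $L$-cardinal $\kappa$. Then $\kappa$ is a countable ordinal, and we let $a\subseteq\omega$ code a well-ordering of $\omega$ of type $\kappa$. In $L[a]$ the ordinal $\kappa$ is countable, and every $\alpha<\omega_1$ injects into $\kappa$ already in $L$, so $\omega_1^{L[a]}=\omega_1$, a contradiction. Hence $\omega_1$ is a limit cardinal in $L$, and it is inaccessible there because $L$ satisfies GCH. So from a model of the classification and $\neg$CH we obtain, by passing to its $L$, a model of ZFC with an inaccessible cardinal.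
\end{proof}

In the models of Corollary~\ref{cor:C} the type $\omega^\omega\times[\omega_1]^{<\omega}$ lies strictly between $\mathcal{K}(\mathbb{Q})$ and $[\mathfrak{c}]^{<\omega}$. We have not settled whether the four-type classification can also fail under CH. There this type coincides with $[\mathfrak{c}]^{<\omega}$, so the spaces $X_C$ give no counterexample.

\begin{thebibliography}{1}
\bibitem{APR} Antonio Avil\'es, Grzegorz Plebanek, Jos\'e Rodr\'iguez, \emph{Tukey classification of some ideals in $\omega$ and the lattices of weakly compact sets in Banach spaces}, arXiv:1406.5526 (2014).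
\end{thebibliography}
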